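\title{Signotopes of even rank that are not $2$-extendable}

\begin{abstract}
An $r$-signotope assigns a sign to every $r$-subset of $\{1,\dots,n\}$ so that, inside each $(r+1)$-subset, the signs of the $r$-subsets listed in lexicographic order change at most once. It is $2$-extendable if for any two disjoint $(r-1)$-subsets $I,J$ a new element $*$ can be inserted so that each of the signs of $I\cup\{*\}$ and $J\cup\{*\}$ can be reversed without violating the axiom. We prove that for every even $r\ge4$ there is an $r$-signotope that is not $2$-extendable. The examples are sign patterns of divided differences of planar point sets: one starts from two interpolating polynomials of degree at most $r-2$ whose difference is positive everywhere and adds points until this inequality is certified by the signs alone. We also give an exact criterion for extendability at a disjoint pair in an arbitrary signotope, and we conclude that all $r$-signotopes are $2$-extendable if and only if $r$ is odd.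
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $N$ be a finite linearly ordered set, let $r\ge1$, and write $\binom{N}{r}$ for the family of $r$-element subsets ($r$-sets) of $N$. An \emph{$r$-signotope} on $N$ is a map $\sigma\colon\binom{N}{r}\to\{+,-\}$ such that for every $(r+1)$-set $Q=\{i_1<\dots<i_{r+1}\}\subseteq N$, called a \emph{packet}, the sequence
\begin{equation}\label{eq:packet}
\sigma(Q\setminus\{i_{r+1}\}),\ \sigma(Q\setminus\{i_r\}),\ \dots,\ \sigma(Q\setminus\{i_1\})
\end{equation}
has at most one sign change. The number $r$ is the \emph{rank}. Only the order type of $N$ matters, and usually $N=[n]=\{1,\dots,n\}$ with $n\ge r$. An $r$-set $X$ is a \emph{fliple} of $\sigma$ if both values $+$ and $-$ at $X$, with all other values kept, give an $r$-signotope: the sign of $X$ is not forced by the remaining signs.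

The restriction of a signotope to the $r$-subsets of a subset of $N$ is again a signotope, because every packet of the subset is a packet of $N$. Restricting to $N\setminus\{j\}$ is called \emph{deleting} $j$. We study the inverse operation. Let $\sigma$ be an $r$-signotope on $[n]$ and let $k\in[n+1]$. Insert a new element $*$ into the order after $k-1$ and before $k$. An \emph{extension of $\sigma$ in position $k$} is an $r$-signotope $\sigma^*$ on $[n]\cup\{*\}$ whose restriction to $[n]$ is $\sigma$. After relabeling the ground set in increasing order, $\sigma^*$ is a signotope on $[n+1]$ from which deleting $k$ recovers $\sigma$.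

\begin{definition}\label{def:ext}
Let $I_1,\dots,I_t$ be $(r-1)$-subsets of $[n]$. The $r$-signotope $\sigma$ on $[n]$ is \emph{extendable at $(I_1,\dots,I_t)$ in position $k$} if it has an extension in position $k$ in which $I_1\cup\{*\},\dots,I_t\cup\{*\}$ are fliples. It is \emph{$t$-extendable} if for all pairwise disjoint $(r-1)$-sets $I_1,\dots,I_t\subseteq[n]$ it is extendable at $(I_1,\dots,I_t)$ in some position $k\in[n+1]$. A pair $(I,J)$ at which $\sigma$ is extendable in no position is \emph{obstructed}.
\end{definition}

Every signotope is $1$-extendable (Remark~\ref{rem:one}), so $t=2$ is the first case with content. The two smallest ranks can be settled by hand, and they give opposite answers.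

\begin{example}[ranks $1$ and $2$]\label{ex:small}
For $r=1$ the sequence \eqref{eq:packet} has two entries, so every sign map is a $1$-signotope and every singleton is a fliple. All $1$-signotopes are $2$-extendable.

For $r=2$ and $i<j$ put $i\prec j$ if $\sigma(\{i,j\})=+$ and $j\prec i$ otherwise. For $i_1<i_2<i_3$ the forbidden sequences $+,-,+$ and $-,+,-$ are the two cyclic orientations of the triangle $i_1i_2i_3$. Hence the $2$-signotopes on $N$ are the linear orders $\prec$ on $N$, and a fliple is a pair of neighbors in $\prec$. An extension, in any position, inserts $*$ into the order $\prec$. It has the fliples $\{a,*\}$ and $\{b,*\}$ exactly if $*$ lies between $a$ and $b$ and is a neighbor of both, and this is possible if and only if $a$ and $b$ are neighbors in $\prec$. So for $\sigma\equiv+$ on $[3]$, which is the order $1\prec2\prec3$, the pair $(\{1\},\{3\})$ is obstructed: the element $2$ witnesses that $1$ and $3$ are apart.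
\end{example}

It is known that for every odd rank $r\ge3$ every $r$-signotope is $2$-extendable. The question we answer, which comes from Bergold, Felsner and Scheucher~\cite{BFS}, is whether for every even rank $r\ge4$ there is an $r$-signotope that is not $2$-extendable.

\begin{theorem}\label{thm:main}
For every even $r\ge4$ there are an $r$-signotope $\sigma$ on some $[n]$ and disjoint $(r-1)$-sets $I,J\subseteq[n]$ such that $\sigma$ is extendable at $(I,J)$ in no position $k\in[n+1]$. In particular, $\sigma$ is not $2$-extendable.
\end{theorem}

\begin{theorem}\label{thm:parity}
Let $r\ge1$. All $r$-signotopes are $2$-extendable if and only if $r$ is odd.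
\end{theorem}

A geometric model suggests this answer. Points in the plane with distinct abscissae define an $r$-signotope in which every $(r-1)$-set $Y$ carries the polynomial $p_Y$ of degree at most $r-2$ whose graph passes through the points of $Y$, and the sign of $Y\cup\{*\}$ tells on which side of this graph the point $*$ lies (Section~\ref{sec:points}). A new point placed next to a crossing of the graphs of $p_I$ and $p_J$ can be pushed across either graph, which makes both $I\cup\{*\}$ and $J\cup\{*\}$ fliples. If $r$ is odd and $p_J-p_I$ has full degree $r-2$, the graphs must cross. If $r$ is even, they need not.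

Disjoint graphs prove nothing yet, since an extension is an abstract sign pattern that need not respect the geometry. In Section~\ref{sec:upsets} we describe all extensions in position $k$ as the up-sets of a relation $\to_k$ on $(r-1)$-sets, and we show that a chain $I\to_k\dots\to_kJ$ rules out position $k$, as the chain $1\prec2\prec3$ does in rank $2$. Section~\ref{sec:chains} adds points to a configuration with $p_J-p_I>0$ so that such a chain exists for every $k$ at once; this proves Theorem~\ref{thm:main}. The remaining sections are not needed for that theorem. Section~\ref{sec:criterion} shows that chains are the only obstruction and proves Theorem~\ref{thm:parity}, and Section~\ref{sec:pairs} discusses which pairs in a point configuration can be obstructed and gives examples on $[n]$ for all large $n$.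

\section{Signotopes of point configurations}\label{sec:points}

Let $r\ge2$ and let $V$ be the real vector space of polynomials in $x$ of degree at most $r-2$; its dimension is $r-1$. For a finite set $\Lambda\subset\mathbb R$ put
\[
f_\Lambda=\prod_{\lambda\in\Lambda}(x-\lambda).
\]
We use two facts from Lagrange interpolation. If $R\subset\mathbb R$ has $d$ elements, the polynomials $f_{R\setminus\{u\}}$, $u\in R$, form a basis of the polynomials of degree at most $d-1$. The unique such polynomial with prescribed values $c_u$ at $u\in R$ is $\sum_{u\in R}c_u\,f_{R\setminus\{u\}}/f_{R\setminus\{u\}}(u)$.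

A \emph{configuration} is a set of points $(t_1,c_1),\dots,(t_n,c_n)$ in the plane with $t_1<\dots<t_n$; we identify the points with their indices. For nonempty $X\subseteq[n]$ the \emph{divided difference} is
\[
c[X]=\sum_{i\in X}w_ic_i,\qquad w_i=\prod_{j\in X\setminus\{i\}}\frac1{t_i-t_j}.
\]
By the Lagrange formula, $c[X]$ is the coefficient of $x^{|X|-1}$ in the polynomial of degree at most $|X|-1$ that interpolates the points of $X$. For $a\in X$ with $|X|\ge2$ we have $c[X\setminus\{a\}]=\sum_{i\in X}w_ic_i(t_i-t_a)$, the term $i=a$ being zero. Subtracting two such sums gives
\begin{equation}\label{eq:recursion}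
c[X\setminus\{a\}]-c[X\setminus\{b\}]=(t_b-t_a)\,c[X]\qquad(a,b\in X).
\end{equation}
For an $(r-1)$-set $Y$ let $p_Y\in V$ be the polynomial with $p_Y(t_y)=c_y$ for $y\in Y$. The configuration is \emph{generic} if $c[X]\ne0$ for all $r$-sets $X$, and then we put $\sigma(X)=\operatorname{sgn}c[X]$.

\begin{lemma}\label{lem:config}
For a generic configuration the following hold.
\begin{enumerate}
\item[(i)] The map $\sigma$ is an $r$-signotope on $[n]$.
\item[(ii)] Let $X$ be an $r$-set, $a\ne b$ in $X$, $L=X\setminus\{a,b\}$, $Y=L\cup\{a\}$ and $Z=L\cup\{b\}$. Then $p_Z-p_Y=(t_b-t_a)\,c[X]\prod_{l\in L}(x-t_l)$.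
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $Q=\{i_1<\dots<i_{r+1}\}$ be a packet. By \eqref{eq:recursion}, for $\mu<\nu$ the difference $c[Q\setminus\{i_\mu\}]-c[Q\setminus\{i_\nu\}]$ is a positive multiple of $c[Q]$. So the nonzero numbers $c[Q\setminus\{i_\mu\}]$ are weakly monotone in $\mu$, and their signs change at most once.

(ii) The polynomial $p_Z-p_Y$ has degree at most $r-2$ and vanishes at the $r-2$ numbers $t_l$, $l\in L$. Its coefficient of $x^{r-2}$ is $c[X\setminus\{a\}]-c[X\setminus\{b\}]=(t_b-t_a)c[X]$.
\end{proof}

For $r=2$ the number $c[X]$ is the slope between two points, and the order $\prec$ of Example~\ref{ex:small} is the order by height. In general the meaning of the signs is seen by adding a point $*=(s,h)$ with $s\notin\{t_1,\dots,t_n\}$. For an $(r-1)$-set $Y\subseteq[n]$, let $P$ be the polynomial of degree at most $r-1$ that interpolates $Y\cup\{*\}$. Then $P-p_Y$ vanishes at $t_y$ for $y\in Y$ and has $x^{r-1}$-coefficient $c[Y\cup\{*\}]$. Evaluating at $s$ gives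
\begin{equation}\label{eq:side}
c[Y\cup\{*\}]=\frac{h-p_Y(s)}{\prod_{y\in Y}(s-t_y)}.
\end{equation}
Put $t_0=-\infty$ and $t_{n+1}=+\infty$, and call $(t_{k-1},t_k)$ the $k$-th \emph{gap}. If $s$ lies in the $k$-th gap, the denominator in \eqref{eq:side} has the sign $(-1)^{\#\{y\in Y:\,y\ge k\}}$. The enlarged configuration is generic if and only if $*$ lies on none of the graphs $p_Y$, and its signotope is then an extension of $\sigma$ in position $k$.

\begin{example}[crossing graphs]\label{ex:cross}
Suppose that $p_J-p_I$ changes sign at a point $s_0$ of the $k$-th gap and that no other graph $p_Y$ passes through $(s_0,p_I(s_0))$. A small disc around this point lies over the gap, meets only the graphs of $p_I$ and $p_J$, and contains a point above both graphs, a point above the graph of $p_I$ only, and a point above the graph of $p_J$ only. By \eqref{eq:side}, the second and third points give extensions that differ from the extension given by the first point only at $J\cup\{*\}$ and only at $I\cup\{*\}$, respectively. So $\sigma$ is extendable at $(I,J)$ in position $k$.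
\end{example}

\begin{example}[parallel lines]\label{ex:parallel}
Let $r=3$, and take four points with distinct abscissae, two of them, forming $I$, on the line of height $0$ and two, forming $J$, on the line of height $1$. No three are collinear, so the configuration is generic by \eqref{eq:side}, and $p_J-p_I=1$. Raise one point of $J$ slightly. The signotope does not change, but now the two lines cross at a far away point of height $0$. Each of the other four lines meets height $0$ only in its point of $I$. By Example~\ref{ex:cross} the signotope is extendable at $(I,J)$: the signs do not see that the original graphs are disjoint.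
\end{example}

\section{Extensions as up-sets}\label{sec:upsets}

To turn the inequality $p_I<p_J$ into an obstruction we must know which inequalities between interpolating polynomials the signs do record. By Lemma~\ref{lem:config}(ii), if $Y$ and $Z$ share $r-2$ elements, then the sign of $p_Z-p_Y$ on a gap is determined by $\sigma$ (Figure~\ref{fig:edge}). The formula for this sign makes sense for every signotope.

Let $r\ge2$, let $\sigma$ be any $r$-signotope on $[n]$ and let $k\in[n+1]$. Let $Y,Z$ be $(r-1)$-sets with $|Y\cap Z|=r-2$. Throughout the paper we write, for such a pair,
\[
L=Y\cap Z,\qquad Y=L\cup\{a\},\qquad Z=L\cup\{b\},\qquad X=Y\cup Z,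
\]
and we define
\begin{equation}\label{eq:arrow}
Y\to_kZ\iff\operatorname{sgn}(b-a)\,\sigma(X)\,(-1)^{\#\{l\in L:\ l\ge k\}}=+ .
\end{equation}
Exchanging $Y$ and $Z$ exchanges $a$ and $b$, so exactly one of $Y\to_kZ$ and $Z\to_kY$ holds. The definition uses only the order of the ground set and the cut between $k-1$ and $k$. It therefore applies to any finite linearly ordered ground set with a cut, and for $N\subseteq[n]$ the relation of the restriction of $\sigma$ to $N$, with the induced cut, is the restriction of $\to_k$ to the subsets of $N$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.6,yscale=0.9]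
\draw[dotted] (0,-1.9)--(0,2.2) (1,-1.9)--(1,2.2) (3,-1.9)--(3,2.2) (4,-1.9)--(4,2.2);
\draw[thick,domain=-0.5:4.5,smooth] plot ({\x},{0.4*(\x-1)*(\x-3)}) node[right] {$p_Y$};
\draw[thick,dashed,domain=-0.5:4.5,smooth] plot ({\x},{-0.3*(\x-1)*(\x-3)}) node[right] {$p_Z$};
\node[circle,fill,inner sep=1.5pt,label=above left:{$1$}] at (0,-0.9) {};
\node[circle,fill,inner sep=1.5pt,label=above right:{$2$}] at (1,0) {};
\node[circle,fill,inner sep=1.5pt,label=above left:{$3$}] at (3,0) {};
\node[circle,fill,inner sep=1.5pt,label=below right:{$4$}] at (4,1.2) {};
\node at (-0.35,-2.2) {$k=1$};
\node at (0.5,-2.2) {$k=2$};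
\node at (2,-2.2) {$k=3$};
\node at (3.5,-2.2) {$k=4$};
\node at (4.35,-2.2) {$k=5$};
\end{tikzpicture}
\caption{Four points in rank $r=4$, with $Y=\{2,3,4\}$ and $Z=\{1,2,3\}$. The parabolas $p_Y$ and $p_Z$ cross only at the common points $2$ and $3$, so their order is constant on each of the five gaps. The arrow points from the lower to the upper parabola: $Y\to_3Z$, and $Z\to_kY$ for $k=1,2,4,5$.}\label{fig:edge}
\end{figure}

\begin{lemma}\label{lem:arrowgeom}
Let $\sigma$ be the signotope of a generic configuration, let $s$ lie in the $k$-th gap and let $|Y\cap Z|=r-2$. Then $Y\to_kZ$ if and only if $p_Y(s)<p_Z(s)$.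
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:config}(ii), the sign of $p_Z(s)-p_Y(s)$ is the left-hand product in \eqref{eq:arrow}, since $s-t_l<0$ exactly for $l\ge k$.
\end{proof}

Now insert $*$ in position $k$, and let $\sigma^*$ be any sign map on the $r$-subsets of $[n]\cup\{*\}$ that agrees with $\sigma$ on $[n]$. Guided by \eqref{eq:side}, we remove the sign of the denominator and put, for $(r-1)$-sets $Y\subseteq[n]$,
\[
\tau(Y)=(-1)^{\#\{y\in Y:\ y\ge k\}}\,\sigma^*(Y\cup\{*\}),\qquad U(\sigma^*)=\{Y:\tau(Y)=-\}.
\]
The map $\sigma^*\mapsto U(\sigma^*)$ is a bijection onto the subfamilies of $\binom{[n]}{r-1}$. If $*$ is a point added to a configuration, $U(\sigma^*)$ consists of the sets $Y$ whose graph passes above $*$, and this family is closed under passing to a higher graph. Call a family $U$ an \emph{up-set} of $\to_k$ if $Y\in U$ and $Y\to_kZ$ imply $Z\in U$. The next lemma says that this closure property is all that the signotope axiom requires.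

\begin{lemma}\label{lem:upset}
The map $\sigma^*$ is a signotope if and only if $U(\sigma^*)$ is an up-set of $\to_k$. Consequently, if $\sigma^*$ is an extension and $U=U(\sigma^*)$, then $Y\cup\{*\}$ is a fliple of $\sigma^*$ if and only if $U\cup\{Y\}$ and $U\setminus\{Y\}$ are both up-sets.
\end{lemma}

\begin{proof}
Packets without $*$ satisfy the axiom because $\sigma$ is a signotope. Consider a packet $Q=X\cup\{*\}$ with $|X|=r$, and for $i\in Q$ call $\sigma^*(Q\setminus\{i\})$ the \emph{entry at $i$}. Three entries \emph{alternate} if, in the order of the sequence \eqref{eq:packet}, they read $+,-,+$ or $-,+,-$. Reading the sequence backward does not affect this.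

We first show that the sequence has two or more sign changes if and only if some alternating triple contains the entry at $*$. An alternating triple forces two sign changes. Conversely, cut the sequence into maximal constant blocks. If there are at least three blocks, choose three consecutive blocks that include the block of the entry at $*$, and pick one entry from each, taking the entry at $*$ in its block. These entries alternate.

A triple containing the entry at $*$ is given by two elements $a\ne b$ of $X$, which we name so that $Y=X\setminus\{b\}\to_kZ=X\setminus\{a\}$. The pairs $(X,\{a,b\})$ correspond bijectively to the arrows of $\to_k$. It remains to show that the triple alternates if and only if $Y\in U(\sigma^*)$ and $Z\notin U(\sigma^*)$. The entry at $*$ is the given sign $\sigma(X)$, and exactly one choice of the other two entries makes the triple alternate. So it suffices to check that $\tau(Y)=-$, $\tau(Z)=+$ is such a choice. Let $\varepsilon=(-1)^{\#\{l\in L:\,l\ge k\}}$, and let $[\,\cdot\,]$ be $1$ or $0$ according as the condition inside holds or fails. The entries at $*$, $a$ and $b$ are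
\begin{align*}
\sigma(X)&=\varepsilon\operatorname{sgn}(b-a),\\
\sigma^*(Z\cup\{*\})&=\varepsilon(-1)^{[b\ge k]}\tau(Z)=\varepsilon(-1)^{[b\ge k]},\\
\sigma^*(Y\cup\{*\})&=\varepsilon(-1)^{[a\ge k]}\tau(Y)=-\varepsilon(-1)^{[a\ge k]}.
\end{align*}
Listing the entries in the order of the removed elements, we find
\[
\begin{array}{c|c@{\qquad}c|c}
a<b<* & (\varepsilon,-\varepsilon,\varepsilon) & b<a<* & (-\varepsilon,\varepsilon,-\varepsilon)\\
*<a<b & (\varepsilon,-\varepsilon,\varepsilon) & *<b<a & (-\varepsilon,\varepsilon,-\varepsilon)\\
a<*<b & (-\varepsilon,\varepsilon,-\varepsilon) & b<*<a & (\varepsilon,-\varepsilon,\varepsilon)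
\end{array}
\]
and all six triples alternate. The statement on fliples follows because the two values at $Y\cup\{*\}$ correspond to the families $U\cup\{Y\}$ and $U\setminus\{Y\}$.
\end{proof}

\begin{lemma}\label{lem:chain}
Let $I=Y_0\to_kY_1\to_k\dots\to_kY_N=J$ with $N\ge1$ and $Y_{N-1}\notin\{I,J\}$. Then $\sigma$ is not extendable at $(I,J)$ in position $k$. If $r\ge3$ and $I\cap J=\emptyset$, the condition $Y_{N-1}\notin\{I,J\}$ holds automatically.
\end{lemma}

\begin{proof}
Suppose that $\sigma^*$ is an extension with fliples $I\cup\{*\}$ and $J\cup\{*\}$, and let $U=U(\sigma^*)$. By Lemma~\ref{lem:upset}, $U\cup\{I\}$ and $U\setminus\{J\}$ are up-sets. The first contains $Y_0$, hence $Y_{N-1}$. Since $Y_{N-1}\notin\{I,J\}$, we get $Y_{N-1}\in U\setminus\{J\}$. As $Y_{N-1}\to_kJ$, this gives $J\in U\setminus\{J\}$, which is absurd.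

For the last claim, $|Y_{N-1}\cap J|=r-2$ shows $Y_{N-1}\ne J$. If $r\ge3$, then $Y_{N-1}$ meets $J$, so $Y_{N-1}\ne I$ when $I\cap J=\emptyset$.
\end{proof}

In rank $2$ the set $L$ is empty and $\{a\}\to_k\{b\}$ means $a\prec b$, for every $k$. The lemma then recovers Example~\ref{ex:small}, which also shows that the condition on $Y_{N-1}$ cannot be dropped: neighbors $a\prec b$ are joined by an arrow, and $\sigma$ is extendable at $(\{a\},\{b\})$.

\section{Chains from a positive polynomial}\label{sec:chains}

In this section $r=2m+2$ with $m\ge1$, so $V$ consists of the polynomials of degree at most $2m$. Example~\ref{ex:parallel} shows that the behavior at infinity matters, so we work on the circle $\mathbb R\cup\{\infty\}$, the one-point compactification of $\mathbb R$. For $f\in V$ put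
\[
\hat f(s)=\frac{f(s)}{1+s^{2m}}\quad(s\in\mathbb R),\qquad \hat f(\infty)=\text{coefficient of $x^{2m}$ in $f$}.
\]
Because $2m$ is even, the denominator is positive on $\mathbb R$ and $\hat f(s)\to\hat f(\infty)$ for $s\to+\infty$ and for $s\to-\infty$. Hence $\hat f$ is a continuous function on the circle with the same sign as $f$ at real points. This is the place where the parity of $r$ enters the construction. We call $f$ \emph{positive at $s$} if $\hat f(s)>0$. Let $\|f\|$ be the largest absolute value of a coefficient of $f$. Since $|s|^i\le\max(1,s^{2m})\le1+s^{2m}$ for $0\le i\le2m$,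
\begin{equation}\label{eq:bound}
|\hat f(s)|\le(2m+1)\|f\|\qquad\text{for all }s\in\mathbb R\cup\{\infty\}.
\end{equation}

\begin{theorem}\label{thm:construct}
Let $r\ge4$ be even, and let $P_0$ be a generic configuration with disjoint $(r-1)$-sets $I,J$ such that $q=p_J-p_I$ is positive at every point of $\mathbb R\cup\{\infty\}$. Then there is a generic configuration containing $P_0$ whose $r$-signotope is extendable at $(I,J)$ in no position.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:construct}]
Take any $t_1<\dots<t_{2r-2}$ and any partition of $[2r-2]$ into two $(r-1)$-sets $I$ and $J$. Put $c_i=0$ for $i\in I$ and $c_j=1+t_j^{2m}$ for $j\in J$. Then $q=1+x^{2m}$ and $\hat q\equiv1$. By \eqref{eq:bound}, $q+u$ is positive on the whole circle whenever $\|u\|<\frac1{2m+1}$. The coefficients of $p_J-p_I$ depend continuously on the heights, and the non-generic height vectors form the finite union of the hyperplanes $c[X]=0$. So a small change of the heights makes the configuration generic and keeps $p_J-p_I$ positive on the circle. Theorem~\ref{thm:construct} applies.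
\end{proof}

\subsection*{The idea in rank $4$}

By Lemmas~\ref{lem:arrowgeom} and~\ref{lem:chain}, we need, for every gap of the final configuration, a sequence of $(r-1)$-sets from $I$ to $J$ in which consecutive sets differ by the exchange of one point and the polynomials increase on that gap. An exchange adds to the polynomial a multiple of $f_\Lambda$, where $\Lambda$ is the set of abscissae of the $2m$ points that stay. A chain that works at $s$ therefore writes $q$, which has no real root, as a sum of polynomials with $2m$ distinct real roots, each positive at $s$. No single sum works for all $s$, because each summand changes sign at its roots. On the other hand we can afford only finitely many chains, and the points added for them create new gaps that must be served as well. What we need is finitely many sums that together serve the whole circle.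

For $r=4$ and $q=x^2+2$ three sums do this:
\begin{align*}
2q&=(x-1)(x-2)+(x+1)(x+2),\\
6q&=(x-3)(x-4)+5x(x+\tfrac75),\\
6q&=(x+3)(x+4)+5x(x-\tfrac75).
\end{align*}
Both summands are positive outside $[-2,-1]\cup[1,2]$, including $\infty$, in the first line, on $(0,3)$ in the second and on $(-3,0)$ in the third. To use the second line, start with the parabola $p_I$ and exchange the three points of $I$, one at a time, for points very close to the parabola with abscissae $3$, $4$ and some third value $\rho$. Then move the point over $\rho$ vertically; this adds a multiple of $(x-3)(x-4)$, and we add $\frac16(x-3)(x-4)$. Transfer in the same way to abscissae $0$, $-\frac75$, $\rho'$, add $\frac56x(x+\frac75)$, and transfer to the abscissae of $J$. The transfers must be strictly increasing at $s$ too, so they add a small polynomial that we cannot prescribe, and the total must still be exactly $q$. For this the coefficients of the main steps have to absorb an arbitrary small error, which is possible if $q$ lies in the \emph{interior} of the cone spanned by the summands. Two summands do not give this in the three-dimensional space $V$; the next lemma supplies enough of them.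

\subsection*{The cone of polynomials with real roots}

For $F\subseteq V$ let $\operatorname{cone}(F)$ be the set of finite linear combinations of elements of $F$ with nonnegative coefficients. Let $E\subset\mathbb R$ be finite and $s\in\mathbb R\cup\{\infty\}$. Call a real number \emph{free} if it lies outside $E\cup\{s\}$, and let $A(s)$ be the set of polynomials $\pm f_\Lambda$, with $\Lambda$ a set of $2m$ free numbers, that are positive at $s$. For each such $\Lambda$ we have $\hat f_\Lambda(s)\ne0$, so exactly one of $\pm f_\Lambda$ belongs to $A(s)$.

\begin{lemma}\label{lem:cone}
If $q\in V$ is positive at $s$, there is a finite set $F\subseteq A(s)$ such that $q$ lies in the interior of $\operatorname{cone}(F)$.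
\end{lemma}

The set $A(s)$ lies in the half-space of polynomials positive at $s$, and the lemma says that its cone fills the open half-space. The reason is that the sign attached to $f_\Lambda$ switches when a root moves across $s$, so that polynomials vanishing at $s$ are limits from the cone together with their negatives.

\begin{proof}
Let $K=\operatorname{cone}(A(s))$. The Lagrange basis on $2m+1$ free numbers consists, up to signs, of elements of $A(s)$, so $K$ has nonempty interior. We claim that $q$ is an interior point.

Suppose not. The separation theorem states that if a convex set $K$ in a finite-dimensional real vector space has nonempty interior and $q$ is not an interior point, then there is a linear functional $w\ne0$ with $w(q)\le w(f)$ for all $f\in K$. As $0\in K$, we get $w(q)\le0$. As $K$ is closed under positive scaling and $w$ is bounded below on $K$, we get $w\ge0$ on $K$.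

Let $g=f_{\Lambda'}$ with $\Lambda'$ a set of $2m-1$ free numbers. For real $\eta$ put
\[
f_\eta=(x-s-\eta)\,g\ \text{ if }s\in\mathbb R,\qquad f_\eta=(1-\eta x)\,g\ \text{ if }s=\infty.
\]
For small $\eta\ne0$ the new root $s+\eta$, respectively $1/\eta$, is free and not in $\Lambda'$, so $f_\eta$ is a nonzero multiple of an element of $A(s)$. Moreover $\hat f_\eta(s)=-\eta\,g(s)/(1+s^{2m})$ with $g(s)\neq0$, respectively $\hat f_\eta(\infty)=-\eta$. Thus $f_\eta\in K$ for small $\eta$ of one sign and $-f_\eta\in K$ for small $\eta$ of the other sign. Letting $\eta\to0$ from both sides gives $w(f_0)\ge0$ and $w(f_0)\le0$, so $w(f_0)=0$.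

The polynomials $g$ span the space $V'$ of polynomials of degree at most $2m-1$, since they include the Lagrange basis on $2m$ free numbers. Hence $w$ vanishes on $(x-s)V'$, respectively on $V'$, which is the kernel of the functional $f\mapsto\hat f(s)$. So $w(f)=\gamma\hat f(s)$ for a constant $\gamma\ne0$, and $\gamma>0$ because $w\ge0$ on the nonempty set $A(s)$. Then $w(q)=\gamma\hat q(s)>0$, a contradiction.

So for small $\theta>0$ the polynomials $q\pm\theta x^i$, $0\le i\le2m$, lie in $K$, and $q$ is an interior point of their convex hull. Each of them is a nonnegative combination of finitely many elements of $A(s)$. Let $F$ be the set of all elements used.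
\end{proof}

\subsection*{A chain for one point of the circle}

Let $P_0,I,J,q$ be as in Theorem~\ref{thm:construct}, and let $E$ be the set of abscissae of $P_0$. We call abscissae \emph{columns}. A \emph{transversal} is a set $Y$ of $r-1$ points in the plane in distinct columns; it has an interpolating polynomial $p_Y\in V$. It is \emph{admissible} if each of its points in a column of $E$ belongs to $P_0$. We ask for admissibility because the points of $P_0$ are to stay fixed and alone in their columns.

\begin{lemma}\label{lem:path}
For every $s\in\mathbb R\cup\{\infty\}$ there are admissible transversals $I=Y_0,Y_1,\dots,Y_N=J$ such that, for $1\le\nu\le N$, $|Y_{\nu-1}\cap Y_\nu|=r-2$ and $p_{Y_\nu}-p_{Y_{\nu-1}}$ is positive at $s$.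
\end{lemma}

\begin{proof}
The polynomial added in an exchange is determined up to a scalar by the columns that stay. So we first schedule the columns, then choose the scalars, and only then read off the points.

\emph{Columns.} Let $F=\{f_1,\dots,f_M\}\subseteq A(s)$ be as in Lemma~\ref{lem:cone}; here $M\ge1$. Let $\Lambda_j$ be the root set of $f_j$, choose a free number $\rho_j\notin\Lambda_j$, and put $R_j=\Lambda_j\cup\{\rho_j\}$. Let $R_0$ and $R_{M+1}$ be the column sets of $I$ and $J$. All these sets have $2m+1=r-1$ elements. The sets $R_0$ and $R_{M+1}$ lie in $E$ and are disjoint, because $I\cap J=\emptyset$, and $R_1,\dots,R_M$ avoid $E\cup\{s\}$.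

For $j=0,\dots,M$ pass from $R_j$ to $R_{j+1}$ by \emph{transfer steps}, each of which replaces one remaining element of $R_j\setminus R_{j+1}$ by one missing element of $R_{j+1}\setminus R_j$. The \emph{kept set} of a transfer step consists of the $2m$ columns present both before and after it. If $s\in R_0$, let $s$ be the first column to leave, and if $s\in R_{M+1}$, let $s$ be the last column to enter. On arrival at $R_j$, $1\le j\le M$, insert a \emph{main step}, which leaves the column set $R_j$ unchanged and has kept set $\Lambda_j$. No kept set contains $s$. To a step with kept set $\Lambda$ we attach the one of $\pm f_\Lambda$ that is positive at $s$; for the $j$-th main step this is $f_j$.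

\emph{Scalars.} Let $g$ be the sum of the polynomials attached to the transfer steps. Since $q$ is interior to $\operatorname{cone}(F)$, for small $\alpha>0$ we can write $q-\alpha g=\sum_j\beta_jf_j$ with all $\beta_j\ge0$. Delete the main steps with $\beta_j=0$. Number the remaining steps $1,\dots,N$. Let $C_0=R_0,C_1,\dots,C_N=R_{M+1}$ be the successive column sets, let $K_\nu\subseteq C_{\nu-1}\cap C_\nu$ be the kept set of step $\nu$, let $g_\nu$ be its polynomial, and let $\gamma_\nu>0$ be $\alpha$ for a transfer step and $\beta_j$ for the $j$-th main step. Put $p_0=p_I$ and $p_\nu=p_{\nu-1}+\gamma_\nu g_\nu$. Then $p_N=p_I+\alpha g+\sum_j\beta_jf_j=p_I+q=p_J$.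

\emph{Points.} Let $Y_\nu=\{(u,p_\nu(u)):u\in C_\nu\}$. This is a transversal with $p_{Y_\nu}=p_\nu$, so the increments $\gamma_\nu g_\nu$ are positive at $s$, and $Y_0=I$, $Y_N=J$. Since $g_\nu$ vanishes on $K_\nu$, the sets $Y_{\nu-1}$ and $Y_\nu$ share the $r-2$ points over $K_\nu$. Their remaining points differ: in a transfer step they lie in different columns, and in a main step they lie over $\rho_j$ and their heights differ by $\beta_jf_j(\rho_j)\ne0$.

For admissibility let $u\in C_\nu\cap E$. Then $u\in R_0$ or $u\in R_{M+1}$. While $u$ is present before and after a step, that step is a transfer step, since main steps have column sets disjoint from $E$, and so $u$ lies in its kept set. A column of $R_0$ never enters, because entering columns lie in $R_1\cup\dots\cup R_{M+1}$. So if $u\in R_0$, then $u\in K_1\cap\dots\cap K_\nu$ and $p_\nu(u)=p_I(u)$. A column of $R_{M+1}$ never leaves, because leaving columns lie in $R_0\cup\dots\cup R_M$. So if $u\in R_{M+1}$, then $u\in K_{\nu+1}\cap\dots\cap K_N$ and $p_\nu(u)=p_J(u)$. In both cases $(u,p_\nu(u))$ is a point of $I\cup J$.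
\end{proof}

\subsection*{Finitely many chains, and genericity}

\begin{proof}[Proof of Theorem~\ref{thm:construct}]
For each $s$ on the circle fix a sequence $\Pi_s$ as in Lemma~\ref{lem:path}, and call the polynomials $p_{Y_\nu}-p_{Y_{\nu-1}}$ its \emph{increments}. The finitely many functions $\hat D$, for $D$ an increment of $\Pi_s$, are continuous and positive at $s$, so they are positive on a closed arc $\Gamma_s$ that contains $s$ in its interior. By compactness, finitely many arcs $\Gamma_1,\dots,\Gamma_e$ cover the circle; let $\Pi_1,\dots,\Pi_e$ be the corresponding sequences. As the arcs are compact, there is $\kappa>0$ with $\hat D\ge\kappa$ on $\Gamma_\mu$ for every $\mu$ and every increment $D$ of $\Pi_\mu$.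

Let $G$ be the finite set of all points occurring in $\Pi_1,\dots,\Pi_e$ that are not in $P_0$. By admissibility their columns avoid $E$. The set $P_0\cup G$ need not be a generic configuration: already a main step uses two points in the same column. We repair this by moving the points of $G$. By the Lagrange formula, the coefficients of $p_Y$ are continuous functions of the coordinates of the points of $Y$ as long as their columns stay distinct. So there is $\varepsilon>0$ such that, if each point of $G$ moves by less than $\varepsilon$, every set $Y$ in the sequences $\Pi_\mu$ remains a transversal and $p_Y$ changes by less than $\kappa/(4m+2)$ in norm. Then every increment $D$ changes by less than $\kappa/(2m+1)$ in norm, and by \eqref{eq:bound} the function $\hat D$ changes by less than $\kappa$ at every point. So the increments of $\Pi_\mu$ stay positive on $\Gamma_\mu$.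

First move the points of $G$ horizontally by less than $\varepsilon/2$ so that all columns of $P_0\cup G$ become distinct. Then move them vertically by less than $\varepsilon/2$ so that the configuration becomes generic. This is possible: if an $r$-set $X$ contains a point of $G$, then $c[X]$ depends on the height of that point with nonzero coefficient, so $c[X]=0$ is an affine hyperplane in the space of height vectors of $G$, and finitely many hyperplanes do not cover an open set. If $X\subseteq P_0$, then $c[X]\ne0$ by assumption.

Let $\sigma$ on $[n]$ be the signotope of the resulting configuration and let $k\in[n+1]$. Pick $s$ in the $k$-th gap and $\mu$ with $s\in\Gamma_\mu$. Along $\Pi_\mu$ consecutive sets share $r-2$ points and the polynomials increase strictly at $s$. By Lemma~\ref{lem:arrowgeom}, $\Pi_\mu$ is a chain $I\to_k\dots\to_kJ$. Since $r\ge3$ and $I\cap J=\emptyset$, Lemma~\ref{lem:chain} shows that $\sigma$ is not extendable at $(I,J)$ in position $k$.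
\end{proof}

\section{Chains are the only obstruction}\label{sec:criterion}

We return to arbitrary signotopes. Let $<_k$ be the transitive closure of $\to_k$: we write $Y<_kZ$ if there is a chain of length at least one from $Y$ to $Z$. The sets $Y,Z$ are \emph{comparable} in $<_k$ if $Y<_kZ$ or $Z<_kY$.

\begin{theorem}\label{thm:criterion}
Let $r\ge3$, let $\sigma$ be an $r$-signotope on $[n]$, and let $I,J$ be disjoint $(r-1)$-sets.
\begin{enumerate}
\item[(a)] The relation $\to_k$ is acyclic for every $k\in[n+1]$.
\item[(b)] $\sigma$ is extendable at $(I,J)$ in position $k$ if and only if $I$ and $J$ are incomparable in $<_k$.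
\item[(c)] $\sigma$ is extendable at $(I,J)$ in no position if and only if either $I<_kJ$ for all $k\in[n+1]$ or $J<_kI$ for all $k\in[n+1]$. If $r$ is odd, this never happens.
\end{enumerate}
\end{theorem}

For a configuration, (a) holds because $Y\mapsto p_Y(s)$ increases along arrows. An abstract signotope has no such function, but each element $j$ provides a coarse substitute. At the column $t_j$ every graph $p_Y$ passes below, through or above the point $j$, and this trichotomy is compatible with the order of the graphs on both gaps adjacent to $t_j$. Combinatorially, let $r\ge2$ and $j\in[n]$. For an $(r-1)$-set $Y$ with $j\notin Y$ put $\tau_j(Y)=(-1)^{\#\{y\in Y:\,y>j\}}\sigma(Y\cup\{j\})$. The \emph{$j$-level} of an $(r-1)$-set $Y$ is $1$ if $j\in Y$; if $j\notin Y$, it is $0$ when $\tau_j(Y)=+$ and $2$ when $\tau_j(Y)=-$.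

\begin{lemma}\label{lem:levels}
Let $r\ge2$, $j\in[n]$ and $|Y\cap Z|=r-2$.
\begin{enumerate}
\item[(i)] The relations $\to_j$ and $\to_{j+1}$ orient the pair $Y,Z$ in the same way if $j\notin Y\cap Z$ and in opposite ways if $j\in Y\cap Z$.
\item[(ii)] If $Y\to_jZ$ or $Y\to_{j+1}Z$, the $j$-level of $Z$ is at least the $j$-level of $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The exponents in \eqref{eq:arrow} for $k=j$ and $k=j+1$ differ by $[j\in L]$.

(ii) If $j\in L$, both sets have level $1$. Let $j\notin L$; by (i) we may assume $Y\to_jZ$, that is, $\operatorname{sgn}(b-a)\,\sigma(X)\,\varepsilon=+$ with $\varepsilon=(-1)^{\#\{l\in L:\,l>j\}}$.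

If $a=j$, then $Y$ has level $1$ and $X=Z\cup\{j\}$. Since $\operatorname{sgn}(b-j)=-(-1)^{[b>j]}$, we get $\tau_j(Z)=\varepsilon(-1)^{[b>j]}\sigma(X)=-$, so $Z$ has level $2$.

If $b=j$, then $Z$ has level $1$ and $X=Y\cup\{j\}$. Since $\operatorname{sgn}(j-a)=(-1)^{[a>j]}$, we get $\tau_j(Y)=\varepsilon(-1)^{[a>j]}\sigma(X)=+$, so $Y$ has level $0$.

If $j\notin X$, both levels lie in $\{0,2\}$. Regard $\sigma$ as an extension of its restriction to $[n]\setminus\{j\}$, with $j$ in the role of $*$. Then $\tau_j$ is the function $\tau$ of Section~\ref{sec:upsets}, and Lemma~\ref{lem:upset} says that the sets of level $2$ form an up-set among the sets avoiding $j$. So if $Y$ has level $2$, then so does $Z$.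
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(a) We prove acyclicity for all ranks $r\ge1$, all ground sets and all cuts, by induction on the size $n$ of the ground set. If $r=1$ or $n<r$, there are no arrows. Let $n\ge r\ge2$ and $k\in[n+1]$, and choose $j\in\{k-1,k\}\cap[n]$, so that $\to_k$ is $\to_j$ or $\to_{j+1}$. By Lemma~\ref{lem:levels}(ii), all sets on a directed cycle of $\to_k$ have the same $j$-level.

If the level is $0$ or $2$, all sets avoid $j$, and the cycle is a cycle for the restriction of $\sigma$ to $[n]\setminus\{j\}$ with the induced cut. This contradicts the induction hypothesis.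

If the level is $1$, all sets contain $j$. Define $\sigma'(X')=\sigma(X'\cup\{j\})$ for $(r-1)$-sets $X'\subseteq[n]\setminus\{j\}$. This is an $(r-1)$-signotope, since the sequence of a packet $Q'$ of $\sigma'$ is the sequence of the packet $Q'\cup\{j\}$ of $\sigma$ with the entry at $j$ omitted. For a pair $Y,Z$ with $j\in L$, the product in \eqref{eq:arrow} equals $(-1)^{[j\ge k]}$ times the corresponding product for $Y\setminus\{j\}$, $Z\setminus\{j\}$, $\sigma'$ and the induced cut. The factor is the same for all pairs. So removing $j$ from the sets on the cycle gives a cycle for $\sigma'$, traversed forward or backward, again contradicting the induction hypothesis.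

(b) If $I$ and $J$ are comparable, apply Lemma~\ref{lem:chain}, with $I$ and $J$ exchanged if necessary. If they are incomparable, let $U=\{Y:I<_kY\text{ or }J<_kY\}$. By (a) and incomparability, $I,J\notin U$. The family $U$ is an up-set by transitivity, and $U\cup\{I\}$ and $U\cup\{J\}$ are up-sets because $I\to_kZ$ or $J\to_kZ$ implies $Z\in U$. By Lemma~\ref{lem:upset}, $U$ defines an extension in which $I\cup\{*\}$ and $J\cup\{*\}$ are fliples.

(c) If $I<_kJ$ for all $k$ or $J<_kI$ for all $k$, use (b). Conversely, let $\sigma$ be extendable at $(I,J)$ in no position. By (b), $I$ and $J$ are comparable in every $<_k$, and we must show that the direction does not depend on $k$. Suppose that $I<_jJ$ and $J<_{j+1}I$ for some $j\in[n]$. By Lemma~\ref{lem:levels}(ii), all sets on the closed walk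
\[
I\to_j\dots\to_jJ\to_{j+1}\dots\to_{j+1}I
\]
have the same $j$-level. It is not $1$, since $j\notin I\cap J=\emptyset$. So no set on the walk contains $j$, and by Lemma~\ref{lem:levels}(i) all its arrows are arrows of $\to_j$, contradicting (a). Hence $I<_jJ$ implies $I<_{j+1}J$, and with the roles exchanged $J<_jI$ implies $J<_{j+1}I$. The direction at $k=1$ thus persists for all $k$.

Finally, the exponent in \eqref{eq:arrow} is $r-2$ for $k=1$ and $0$ for $k=n+1$. If $r$ is odd, $\to_{n+1}$ is therefore the reverse of $\to_1$, and $I<_1J$ gives $J<_{n+1}I$. Together with $I<_{n+1}J$ this contradicts (a), and so does the case with $I$ and $J$ exchanged.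
\end{proof}

The last paragraph is the combinatorial form of the fact that a polynomial of odd degree has opposite signs near $-\infty$ and $+\infty$. For even $r$ the relations $\to_1$ and $\to_{n+1}$ coincide, which matches the gluing of the two ends of $\mathbb R$ in Section~\ref{sec:chains}.

\begin{proof}[Proof of Theorem~\ref{thm:parity}]
The ranks $r=1$ and $r=2$ are treated in Example~\ref{ex:small}. For odd $r\ge3$ no disjoint pair is obstructed, by Theorem~\ref{thm:criterion}(c); this reproves the known result quoted in the introduction. For even $r\ge4$ apply Theorem~\ref{thm:main}.
\end{proof}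

\begin{remark}\label{rem:one}
Every signotope is $1$-extendable, in every position. For $r=1$ see Example~\ref{ex:small}. For $r\ge2$ the family $U=\{Y:I<_kY\}$ and the family $U\cup\{I\}$ are up-sets, and $I\notin U$ by acyclicity, which was proved above for all ranks.
\end{remark}

\section{Obstructed pairs and larger ground sets}\label{sec:pairs}

Theorem~\ref{thm:criterion} yields a converse to the construction of Section~\ref{sec:chains}.

\begin{theorem}\label{thm:pairs}
Let $r\ge4$ be even, let $P_0$ be a generic configuration with disjoint $(r-1)$-sets $I,J$, and let $q=p_J-p_I$.
\begin{enumerate}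
\item[(i)] If $q$ is positive on $\mathbb R\cup\{\infty\}$, or negative there, then the signotope of some generic configuration containing $P_0$ is extendable at $(I,J)$ in no position.
\item[(ii)] If $q$ takes both signs on $\mathbb R$, then the signotope of every generic configuration containing $P_0$ is extendable at $(I,J)$ in some position.
\end{enumerate}
In particular, every partition of $[2r-2]$ into two $(r-1)$-sets occurs as the relative order of an obstructed pair $I,J$; that is, as the preimage of $(I,J)$ under the order-preserving bijection $[2r-2]\to I\cup J$.
\end{theorem}

\begin{proof}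
Part (i) is Theorem~\ref{thm:construct}, with $I$ and $J$ exchanged if $q$ is negative. For (ii), suppose that $(I,J)$ is obstructed in a generic configuration containing $P_0$. By Theorem~\ref{thm:criterion}(c), after exchanging $I$ and $J$ (and replacing $q$ by $-q$) if necessary, $I<_kJ$ for all $k$. Applying Lemma~\ref{lem:arrowgeom} along a chain gives $q>0$ on every gap, so $q\ge0$ on $\mathbb R$ by continuity. This contradicts the hypothesis. The last claim holds because the partition in the proof of Theorem~\ref{thm:main} was arbitrary.
\end{proof}

\begin{remark}\label{rem:strict}
The hypothesis of Theorem~\ref{thm:construct} cannot be relaxed to allow a zero of $\hat q$ on the circle. Let $I<_kJ$ for all $k$ in a generic configuration on $[n]$. A chain for position $k$ writes $q$ as a sum of increments $\gamma\prod_{l\in L}(x-t_l)$, each positive on the $k$-th gap. For $k=n+1$ every $\gamma$ is positive, so $\hat q(\infty)>0$. For $k\le n$ every increment is nonnegative at $t_k$ and vanishes there only if $k\in L$; this cannot hold for all steps, since then $k\in I\cap J$. So $q(t_k)>0$, and $q$ is positive on the whole circle.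
\end{remark}

An obstruction, once present, survives the addition of elements.

\begin{proposition}\label{prop:persist}
Let $\hat\sigma$ be an $r$-signotope on a ground set $N$, let $j\in N$, and let $\sigma$ be obtained from $\hat\sigma$ by deleting $j$. If a pair $(I,J)$ of $(r-1)$-subsets of $N\setminus\{j\}$ is obstructed in $\sigma$, then it is obstructed in $\hat\sigma$.
\end{proposition}

\begin{proof}
Suppose that $\hat\sigma^*$ is an extension of $\hat\sigma$ with fliples $I\cup\{*\}$ and $J\cup\{*\}$. Delete $j$ from $\hat\sigma^*$. The result $\sigma^*$ is a signotope whose restriction to $N\setminus\{j\}$ is $\sigma$, so it is an extension of $\sigma$ in some position. Reversing the sign of $\sigma^*$ at $I\cup\{*\}$ gives the same map as reversing the sign of $\hat\sigma^*$ there and then deleting $j$, so it gives a signotope. Thus $I\cup\{*\}$ is a fliple of $\sigma^*$, and the same argument applies to $J\cup\{*\}$. This contradicts the hypothesis on $\sigma$.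
\end{proof}

\begin{corollary}\label{cor:large}
For every even $r\ge4$ there is $n_0(r)$ such that for all $n\ge n_0(r)$ there is an $r$-signotope on $[n]$ that is not $2$-extendable. These signotopes are not $t$-extendable for any $t\ge2$ with $n\ge t(r-1)$.
\end{corollary}

\begin{proof}
Let $n_0(r)$ be the size of the ground set of a signotope from Theorem~\ref{thm:main}, with obstructed disjoint pair $(I,J)$. Every signotope has an extension, because the empty family is an up-set (Lemma~\ref{lem:upset}). Extending repeatedly and applying Proposition~\ref{prop:persist} gives a signotope on $[n]$ with an obstructed disjoint pair for every $n\ge n_0(r)$. If $n\ge t(r-1)$, then $[n]\setminus(I\cup J)$ contains $t-2$ pairwise disjoint $(r-1)$-sets $I_3,\dots,I_t$, and an extension at $(I,J,I_3,\dots,I_t)$ would be an extension at $(I,J)$.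
\end{proof}

\begin{thebibliography}{1}
\bibitem{BFS} Helena Bergold, Stefan Felsner and Manfred Scheucher, \emph{An extension theorem for signotopes}, arXiv:2303.04079 (2023).
\end{thebibliography}
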